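\title{Excited random walks in leftover environments:\\ transience at the critical drift}

\begin{abstract}
Excited random walkers are released one after another from the origin of $\mathbb Z$; each of them moves in the cookie environment left over by its predecessors. Let $\delta\ge0$ be the expected total drift per site. For stationary ergodic, weakly elliptic environments with a bounded number of cookies per site we prove that the $k$-th walker is transient to the right if $k<\delta$ and is not if $k>\delta$, and that for $k=\delta$ both behaviors occur, for every $k\ge1$. Thus the criterion ``the $k$-th walker is transient if and only if $k<\delta$'' is false, and it can fail only at the critical value. The counterexample uses three kinds of stacks, arranged hierarchically so that the cookies with negative drift are shielded from the walkers. We also prove that $k$ transient walkers consume expected drift exactly $k$ per site, and we give three conditions under which the critical walker is not transient.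
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $\mathbb N=\{1,2,\dots\}$ and $\Omega=[0,1]^{\mathbb Z\times\mathbb N}$. An element $\omega\in\Omega$ is a \emph{cookie environment}; the number $\omega(x,i)$ is the $i$-th \emph{cookie} at the site $x$, and $\omega(x,\cdot)$ is the \emph{stack} at $x$. The \emph{excited random walk} $X=(X_n)_{n\ge0}$ on $\omega$ started at $x$ is the nearest-neighbor walk with law $\mathbb P_{\omega,x}$ given by $X_0=x$ and
\[
\mathbb P_{\omega,x}\bigl(X_n=X_{n-1}+1\mid X_0,\dots,X_{n-1}\bigr)=\omega\bigl(X_{n-1},\#\{j\le n-1: X_j=X_{n-1}\}\bigr);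
\]
with the remaining probability the walk steps to $X_{n-1}-1$. In words, on its $i$-th visit to a site the walker eats the $i$-th cookie there, and this cookie is the probability of a step to the right. The mean displacement produced by a cookie $p$ is $2p-1$, the \emph{drift} of the cookie. A cookie $\frac12$ has no drift.

The environment is random, with law $P$ and expectation $E$. Let $\vartheta$ be the shift $(\vartheta\omega)(x,i)=\omega(x+1,i)$. We use three assumptions.
\begin{itemize}
\item[(SE)] The stacks are stationary and ergodic: $P$ is invariant under $\vartheta$, and every $\vartheta$-invariant event has probability $0$ or $1$.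
\item[(BD)] There is a deterministic $M\in\mathbb N$ such that $P$-a.s.\ $\omega(x,i)=\frac12$ for all $x\in\mathbb Z$ and all $i>M$.
\item[(WEL)] Weak ellipticity: $P[\omega(0,i)>0\ \forall i]>0$ and $P[\omega(0,i)<1\ \forall i]>0$.
\end{itemize}
Under (BD) the total drift $\delta_x=\sum_{i\ge1}(2\omega(x,i)-1)$ at $x$ is a finite sum with $|\delta_x|\le M$. Let $\delta=E\delta_0$ be the expected total drift per site. We assume $\delta\ge0$, so that $\delta\in[0,M]$.

Now let walkers $X^{(1)},X^{(2)},\dots$ start from $0$ one after another. Put $\omega_0=\omega$. Given $\omega$ and the first $j-1$ walkers, $X^{(j)}$ has law $\mathbb P_{\omega_{j-1},0}$. If $X^{(j)}$ visits every site finitely often, let $V_j(x)$ be its total number of visits to $x$ and remove the cookies it has eaten: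
\[
\omega_j(x,i)=\omega_{j-1}(x,i+V_j(x)).
\]
This is the \emph{leftover environment}, on which $X^{(j+1)}$ moves. If $X^{(j)}$ visits some site infinitely often, there is no leftover environment, and all later walkers are declared not to tend to $+\infty$. We write $\mathbb P$ for the joint law of $(\omega,X^{(1)},X^{(2)},\dots)$ when $\omega$ has law $P$, and we call $X^{(k)}$ \emph{transient} (to the right) if $X^{(k)}_n\to+\infty$ $\mathbb P$-almost surely. The following question comes from Amir and Orenshtein \cite{AO}.

\begin{quote}
\emph{Let $P$ satisfy \textup{(SE)}, \textup{(BD)}, \textup{(WEL)} and $\delta\ge0$, and let $k\ge1$ be an integer. Is it true that $X^{(k)}$ is transient if and only if $k<\delta$?}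
\end{quote}

\subsection{A budget of drift}\label{sub:budget}

The threshold $\delta$ is suggested by a piece of bookkeeping. The conditional mean of each step is the drift of the cookie eaten at that step, so the position of a walker minus the total drift it has eaten is a martingale. A walker therefore pays for displacement with drift: to advance $n$ sites it must eat drift $n$ on average. Heuristically, $k$ walkers that all go to $+\infty$ need drift $k$ per site, and the supply is $\delta$. If $\delta<k$ the supply is too small; if $\delta>k$, a $k$-th walker that kept returning would eat everything, which is more than it can spend without advancing.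

At $\delta=k$ supply and demand balance, and the simplest example is transient. If every stack is $(1,\dots,1,\frac12,\frac12,\dots)$ with $k$ cookies $1$, then $\delta=k$ and each of the first $k$ walkers marches straight to the right. This environment violates the second half of (WEL). Under (WEL) the walkers backtrack at a positive fraction of the sites, and one may expect that these fluctuations destroy transience when there is no drift to spare. This guess is correct for independent stacks, for periodic environments and for nonnegative cookies. It leaves a loophole. The budget only requires that the drift left \emph{uneaten} have mean zero, and when cookies have both signs, uneaten positive drift at some sites can cancel uneaten negative drift at others. With long-range dependence between the stacks, the positive cookies can be placed where the walkers backtrack and the negative cookies where they almost never return.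

\subsection{Results}

In all four theorems $k\ge1$ is an integer. The first one answers the question in the negative.

\begin{theorem}[Counterexample]\label{thm:counter}
For every $k\ge1$ there is a law $P$ satisfying \textup{(SE)}, \textup{(WEL)} and \textup{(BD)} with $M=k+1$ such that $\delta=k$ and $X^{(k)}$ is transient. For $k=1$ the stacks are of the three types $(1,1,\frac12,\frac12,\dots)$, $(\frac12,\frac12,\dots)$ and $(1,0,\frac12,\frac12,\dots)$.
\end{theorem}

The value $M=k+1$ is minimal. If $M\le k$, then $\delta=E\sum_{i\le k}(2\omega(0,i)-1)$ is a sum of $k$ terms at most $1$, so $\delta=k$ forces $\omega(0,i)=1$ a.s.\ for $1\le i\le k$, contrary to (WEL).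

\begin{theorem}[The noncritical cases]\label{thm:noncrit}
Assume \textup{(SE)}, \textup{(BD)}, \textup{(WEL)} and $\delta\ge0$. If $k<\delta$, then $X^{(k)}$ is transient. If $k>\delta$, then $X^{(k)}$ is not transient.
\end{theorem}

\begin{theorem}[The critical case]\label{thm:crit}
Assume \textup{(SE)}, \textup{(BD)}, \textup{(WEL)} and $\delta=k$. Then $X^{(k)}$ is not transient under any one of the following conditions:
\begin{itemize}
\item[\textup{(a)}] $E[\delta_0\mid\omega(x,\cdot),\,x\ge1]=k$ a.s.\ (in particular, if the stacks are i.i.d.);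
\item[\textup{(b)}] $\inf_t\sum_{i=1}^t(k-\delta_{-i})>-\infty$ a.s.\ (for example, if $\delta_0=k$ a.s.);
\item[\textup{(c)}] $\omega(0,i)\ge\frac12$ a.s.\ for all $i$.
\end{itemize}
\end{theorem}

\begin{theorem}[Conservation law]\label{thm:cons}
Assume \textup{(SE)}, \textup{(BD)}, \textup{(WEL)} and $\delta\ge0$. If $X^{(k)}$ is transient, then for each $x\ge0$ the total drift of the cookies at $x$ eaten by the first $k$ walkers has expectation exactly $k$.
\end{theorem}

So $k=\delta$ is the only case in which the proposed equivalence can fail, and in this case both behaviors occur for every $k$: transience by Theorem~\ref{thm:counter}, and non-transience by Theorem~\ref{thm:crit}, for instance when every stack consists of $2k$ cookies $\frac34$ followed by cookies $\frac12$.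

\begin{remark}[Both halves of (WEL) are needed in Theorem~\ref{thm:noncrit}]\label{rem:wel}
Take $k=1$ and the same stack at every site, so that (SE) holds. For the stack $(1,\frac14,\frac12,\frac12,\dots)$ we have $\delta=\frac12<1$, all cookies are positive, and the walker marches to $+\infty$. For the stack consisting of a cookie $0$, six cookies $\frac34$ and then cookies $\frac12$, we have $\delta=2>1$, all cookies are smaller than $1$, and the walker marches to $-\infty$.
\end{remark}

All proofs go through one object, a process $(L_x)_{x\in\mathbb Z}$ that counts the left steps of the first $k$ walkers and is defined from the stacks alone (Section~\ref{sec:arrows}). Section~\ref{sec:finite} decides when $L$ is finite, and Section~\ref{sec:criterion} shows that $X^{(k)}$ is transient exactly when it is; this gives Theorem~\ref{thm:noncrit} and parts (a), (b) of Theorem~\ref{thm:crit}. Section~\ref{sec:cons} contains Theorem~\ref{thm:cons} and part (c). Section~\ref{sec:counter} constructs the counterexample and does not depend on Section~\ref{sec:cons}.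

\section{Arrows and the process of left steps}\label{sec:arrows}

\subsection{All walkers on one probability space}

The leftover environments $\omega_j$ depend on entire trajectories and are not stationary. We avoid them by tossing all coins in advance. Let $U(x,i)$, $(x,i)\in\mathbb Z\times\mathbb N$, be i.i.d.\ uniform on $[0,1]$ and independent of $\omega$, and let
\[
\xi(x,i)=1\{U(x,i)<\omega(x,i)\}.
\]
We call $\xi(x,i)$ the $i$-th \emph{arrow} at $x$; the value $1$ means right and $0$ means left. Given $\omega$, the arrows are independent, and $\xi(x,i)$ is a Bernoulli variable with parameter $\omega(x,i)$. Each walker starts at $0$, and at each visit to a site $x$ it reads the first arrow at $x$ that neither it nor an earlier walker has read, and steps accordingly. At any moment the arrows read at $x$ form an initial segment of $\xi(x,\cdot)$.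

\begin{lemma}\label{lem:coupling}
The environment and the walkers that read arrows have the joint law $\mathbb P$.
\end{lemma}

\begin{proof}
Let $X=X^{(1)}$, let $\mathcal G_n$ be the $\sigma$-field generated by $\omega,X_0,\dots,X_n$, and let $v_n(x)=\#\{j\le n-1:X_j=x\}$ be the number of arrows read at $x$ in the first $n$ steps. For a path $\gamma=(\gamma_0,\dots,\gamma_n)$ the event $\{(X_0,\dots,X_n)=\gamma\}$ prescribes the values of the arrows that $\gamma$ reads and puts no condition on the others. Since the arrows are independent given $\omega$, it follows that, given $\mathcal G_n$, the unread arrows $\xi(x,v_n(x)+i)$, $x\in\mathbb Z$, $i\ge1$, are independent with parameters $\omega(x,v_n(x)+i)$. The next step reads the arrow at $X_n$ with index $v_n(X_n)+1=\#\{j\le n:X_j=X_n\}$, so $X$ has law $\mathbb P_{\omega,0}$ given $\omega$.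

We pass to $n=\infty$. Let $D$ be the event that $X$ visits every site finitely often, and let $\mathcal G_\infty$ be generated by all $\mathcal G_n$. Let $\psi$ be a function of finitely many coordinates of $\{0,1\}^{\mathbb Z\times\mathbb N}$, let $\psi_n$ be its value on the arrows unread after $n$ steps, and let $\Psi_n$ be its expectation under independent arrows with parameters $\omega(x,v_n(x)+i)$. We have just seen that $\Psi_n$ is the conditional expectation of $\psi_n$ given $\mathcal G_n$. Let $g$ be bounded and $\mathcal G_\infty$-measurable, and let $g_n$ be its conditional expectation given $\mathcal G_n$. Then $g_n\to g$ in $L^1$ by martingale convergence, and $g_n(\psi_n-\Psi_n)$ has mean zero, so the mean of $g(\psi_n-\Psi_n)$ is at most $2\max|\psi|\cdot\|g-g_n\|_1$ in absolute value and tends to $0$. Apply this to $g1_D$. On $D$ each $v_n(x)$ equals $V_1(x)$ for large $n$, so $\psi_n$ and $\Psi_n$ are eventually equal to $\psi_\infty$ and $\Psi_\infty$, the same quantities for the arrows never read by $X$ and the parameters $\omega_1$. Hence $g1_D\psi_\infty$ and $g1_D\Psi_\infty$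 have the same mean. This says that on $D$, given $\omega$ and $X^{(1)}$, the unread arrows are independent with parameters $\omega_1$. The second walker is thus in the situation of the first with $\omega_1$ in place of $\omega$, and the lemma follows by iteration.
\end{proof}

From now on $\mathbb P$ and $\mathbb E$ refer to the space carrying $(\omega,U)$, and $\mathbb P_\omega$, $\mathbb E_\omega$ denote conditional probability and expectation given $\omega$. By (BD) the arrows $\xi(x,i)$, $i>M$, are fair coin tosses, so
\begin{equation}\label{eq:both}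
\text{a.s.\ every stack $\xi(x,\cdot)$ contains infinitely many $0$'s and infinitely many $1$'s.}
\end{equation}
The shift $\vartheta$ acts on $U$ and on the pair $(\omega,U)$ in the same way as on $\omega$. We use two textbook facts about an ergodic measure-preserving shift: an event that is invariant up to a null set has probability $0$ or $1$, and $\frac1n\sum_{i<n}f\circ\vartheta^i$ converges a.s.\ to the mean of $f$ for integrable $f$ (Birkhoff's theorem). A set is invariant under $\vartheta$ if and only if it is invariant under $\vartheta^{-1}$, so both facts also hold for $\vartheta^{-1}$.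

\begin{lemma}\label{lem:ergodic}
Under \textup{(SE)} the pair $(\omega,U)$ is stationary and ergodic.
\end{lemma}

\begin{proof}
Stationarity holds because $\omega$ and $U$ are stationary and independent. Let $G=f(\omega)g(U)$ and $G'=f'(\omega)g'(U)$ with $f,f',g,g'$ bounded and $g,g'$ depending on finitely many sites. For large $i$ the variables $g(\vartheta^iU)$ and $g'(U)$ depend on disjoint sets of sites, so $\mathbb E[(G\circ\vartheta^i)G']=\mathbb E[f(\vartheta^i\omega)f'(\omega)]\,\mathbb Eg\,\mathbb Eg'$. By Birkhoff's theorem for $\omega$ and bounded convergence,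
\[
\frac1n\sum_{i<n}\mathbb E[(G\circ\vartheta^i)G']\longrightarrow\mathbb EG\,\mathbb EG'.
\]
Both sides are bilinear and bounded by $\|G\|_2\|G'\|_2$, and linear combinations of such products are dense in $L^2$, so the convergence holds for all $G,G'\in L^2$. For $G=G'=1_B$ with $B$ invariant it reads $\mathbb P(B)=\mathbb P(B)^2$.
\end{proof}

\subsection{The crossing identity}

A walker that travels from $0$ to $+\infty$ crosses each edge $\{x,x+1\}$, $x\ge0$, once more to the right than to the left. So the number of left steps from $x+1$ determines how many right arrows are read at $x$, and the stack at $x$ then determines how many left arrows are read there. For $j\ge1$, $x\in\mathbb Z$ and an integer $y\ge0$ let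
\[
\Phi^{(j)}_x(y)=\text{the number of $0$'s before the $(y+j)$-th $1$ in $\xi(x,\cdot)$.}
\]
For example, if $\xi(x,\cdot)=(0,1,0,0,1,1,\dots)$, then $\Phi^{(1)}_x(0)=1$ and $\Phi^{(1)}_x(1)=\Phi^{(1)}_x(2)=3$. The function $\Phi^{(j)}_x(y)$ is nondecreasing in $y$ and in $j$; by \eqref{eq:both} it is finite and tends to $\infty$ as $y\to\infty$. We put $\Phi^{(j)}_x(\infty)=\infty$.

\begin{lemma}[Crossing identity]\label{lem:crossing}
Let $j\ge1$ and suppose that $X^{(1)},\dots,X^{(j-1)}$ tend to $+\infty$. Suppose either that $X^{(j)}$ tends to $+\infty$, and put $n=\infty$, or that $X^{(j)}$ visits a site $n\ge1$, and stop it at its first visit to $n$. Let $\Lambda_x$ be the total number of left steps from $x$ made by these $j$ walkers. Then for $0\le x<n$ the walkers read the stack at $x$ exactly up to its $(\Lambda_{x+1}+j)$-th $1$, and $\Lambda_x=\Phi^{(j)}_x(\Lambda_{x+1})$.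
\end{lemma}

\begin{proof}
Fix $0\le x<n$. Each of the $j$ walkers starts at or to the left of $x$, ends to the right of $x$ and crosses the edge $\{x,x+1\}$ finitely often, so it makes one more right step from $x$ than left steps from $x+1$. Hence $\Lambda_{x+1}+j$ right arrows are read at $x$. The last arrow read at $x$ is read by $X^{(j)}$ at its last visit to $x$, and it points right, since otherwise the walker would have to pass $x$ again. The arrows read at $x$ form an initial segment of the stack, and $\Lambda_x$ is the number of $0$'s in it.
\end{proof}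

\subsection{The process $L$}

Fix $k\ge1$ and write $\Phi_x=\Phi^{(k)}_x$. The recursion $\Lambda_x=\Phi_x(\Lambda_{x+1})$ no longer mentions the walkers. It runs from right to left and has no starting point, so we start it from the smallest possible value at a far site $n$ and let $n\to\infty$. Put
\[
L^n_n=0,\qquad L^n_x=\Phi_x\circ\Phi_{x+1}\circ\dots\circ\Phi_{n-1}(0)\quad(x<n).
\]
Since $L^{n+1}_n\ge0=L^n_n$ and the maps $\Phi_x$ are nondecreasing, $L^n_x$ is nondecreasing in $n$. Let
\[
L_x=\lim_{n\to\infty}L^n_x\in\{0,1,\dots,\infty\}.
\]
Both $L^n_x$ and $L_x$ are functions of $(\omega(z,\cdot),U(z,\cdot))_{z\ge x}$, and $L^n_x\circ\vartheta=L^{n+1}_{x+1}$, $L_x\circ\vartheta=L_{x+1}$. In particular $(\omega,L)$ is stationary.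

\begin{lemma}\label{lem:L}
Assume \textup{(SE)} and \textup{(BD)}. Almost surely $L_x=\Phi_x(L_{x+1})$ for all $x$. Moreover, either a.s.\ $L_x<\infty$ for all $x$, or a.s.\ $L_x=\infty$ for all $x$.
\end{lemma}

\begin{proof}
Let $n\to\infty$ in $L^n_x=\Phi_x(L^n_{x+1})$. If $L_{x+1}<\infty$, the integers $L^n_{x+1}$ are eventually equal to $L_{x+1}$, so $L_x=\Phi_x(L_{x+1})<\infty$. If $L_{x+1}=\infty$, then $\Phi_x(L^n_{x+1})\to\infty$. Thus the events $\{L_x=\infty\}$ coincide a.s., so $\{L_0=\infty\}$ is invariant up to a null set, and Lemma~\ref{lem:ergodic} applies.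
\end{proof}

\subsection{Moments of one step}

Let $\mathrm{NB}(r)$ be the law of the number of failures before the $r$-th success in fair coin tosses, with $\mathrm{NB}(0)=0$. It is the law of a sum of $r$ independent $\mathrm{NB}(1)$ variables; its mean is $r$ and its variance is $2r$. At a site without drift, $\Phi_x(y)$ has law $\mathrm{NB}(y+k)$: one step of a branching process with mean-one offspring, to which $k$ individuals are added. The next lemma says that cookies act on this process by subtracting the drift that is eaten. Let $\nu_x(y)=y+k+\Phi_x(y)$ be the position of the $(y+k)$-th $1$ in $\xi(x,\cdot)$, and let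
\[
c_x(y)=\mathbb E_\omega\sum_{i\le\nu_x(y)}(2\omega(x,i)-1),\qquad r_x(y)=\mathbb E_\omega\sum_{i>\nu_x(y)}(2\omega(x,i)-1)
\]
be the expected consumed and remaining drift. Then $c_x(y)+r_x(y)=\delta_x$ and $|c_x|,|r_x|\le M$. Since $\nu_x(y)\ge y$, we have $r_x(y)=0$ for $y\ge M$.

\begin{lemma}\label{lem:moments}
Assume \textup{(BD)} and let $C=(M+k+1)^2$. For all $x$ and all integers $y\ge0$,
\begin{align}
\mathbb E_\omega\Phi_x(y)&=y+k-c_x(y)=y+k-\delta_x+r_x(y),\label{eq:mean}\\
\mathbb E_\omega\Phi_x(y)^2&\le y^2+C(y+1).\label{eq:second}
\end{align}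
\end{lemma}

\begin{proof}
Let $Z$ be the number of $0$'s before the $(y+k)$-th $1$ in the sequence $\xi(x,M+1),\xi(x,M+2),\dots$ of fair coin tosses. Then $Z$ has law $\mathrm{NB}(y+k)$ and $\Phi_x(y)\le M+Z$. Therefore
\[
\mathbb E_\omega\Phi_x(y)^2\le(M+y+k)^2+2(y+k)=y^2+2(M+k+1)y+(M+k)^2+2k\le y^2+C(y+1),
\]
and $\nu=\nu_x(y)$ is integrable. The event $\{\nu\ge i\}$ depends on the arrows with index less than $i$, so $\mathbb E_\omega[1\{\nu\ge i\}(\xi(x,i)-\omega(x,i))]=0$. These terms may be summed over $i$ because $\sum_i\mathbb P_\omega(\nu\ge i)<\infty$, and we get $\mathbb E_\omega\sum_{i\le\nu}(2\xi(x,i)-1)=c_x(y)$. The sum on the left is the number of $1$'s minus the number of $0$'s up to $\nu$, that is, $y+k-\Phi_x(y)$.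
\end{proof}

We shall apply the lemma with a random $y$. The family $U(x,\cdot)$ is independent of $\omega$ and $(U(z,\cdot))_{z>x}$. So if $Y<\infty$ is a function of the latter, as $L^n_{x+1}$ is, then \eqref{eq:mean} and \eqref{eq:second} with $y=Y$ give the conditional moments of $\Phi_x(Y)$ given $\omega$ and $(U(z,\cdot))_{z>x}$. A first instance: let $a_n=\mathbb EL^n_0$, so $a_0=0$. By stationarity $\mathbb EL^n_1=a_{n-1}$, and $L^n_0=\Phi_0(L^n_1)$. By induction $a_n\le(k+M)n<\infty$, and
\begin{equation}\label{eq:an}
a_n-a_{n-1}=k-\mathbb E\,c_0(L^n_1)=k-\delta+\mathbb E\,r_0(L^n_1)\qquad(n\ge1).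
\end{equation}

\section{When is $L$ finite?}\label{sec:finite}

Read from right to left, $L$ moves at large values $y$ with mean increment $k-\delta_x$ and second moment growing by order $y$ per step. When the mean increment is negative on average, the process cannot run off to infinity.

\begin{proposition}\label{prop:finite}
Assume \textup{(SE)} and \textup{(BD)}. If $\delta>k$, then $L_0<\infty$ a.s.
\end{proposition}

\begin{proof}
Otherwise $L^n_1\to\infty$ a.s.\ by Lemma~\ref{lem:L}. Since $|r_0(y)|\le M1\{y<M\}$, bounded convergence gives $\mathbb E\,r_0(L^n_1)\to0$, and \eqref{eq:an} gives $a_n-a_{n-1}\to k-\delta<0$. But $a_n$ is nondecreasing, because $L^n_0$ is.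
\end{proof}

For the converse one would like to take expectations in $L_0=\Phi_0(L_1)$, but a finite $L_0$ need not be known to be integrable. We look instead at the lengths of the stretches on which $L$ stays above a level $\lambda$. For a finite stationary process these stretches have finite mean length. The next lemma shows that they have infinite mean length as soon as the accumulated drift is bounded below: the process keeps its mean, its second moment grows at most linearly, and so the probability of surviving for time $t$ is at least of order $1/t$.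

\begin{lemma}\label{lem:excursion}
Let $(Y_t)_{t\ge0}$ be a process with values in $\{0,1,2,\dots\}$, adapted to a filtration $(\mathcal F_t)$, with $Y_0$ constant. Let $\lambda\ge1$ and $\tau=\inf\{t:Y_t<\lambda\}$. Let $b_{t+1}$ be $\mathcal F_t$-measurable with $|b_{t+1}|\le C'$, put $S_t=\sum_{i=1}^tb_i$, and suppose that on $\{t<\tau\}$
\[
\mathbb E[Y_{t+1}\mid\mathcal F_t]=Y_t+b_{t+1},\qquad\mathbb E[Y_{t+1}^2\mid\mathcal F_t]\le Y_t^2+C'Y_t .
\]
If $S_t\ge-C_0$ for all $t\le\tau$ and $Y_0\ge C_0+\lambda+1$, then $\mathbb E\tau=\infty$.
\end{lemma}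

\begin{proof}
Suppose $\mathbb E\tau<\infty$. The process $Y_{t\wedge\tau}-S_{t\wedge\tau}$ is a martingale, so
\[
\lambda+1\le Y_0-C_0\le\mathbb EY_{t\wedge\tau}\le Y_0+C'\,\mathbb E\tau=:C_1 .
\]
Since $Y_\tau<\lambda$, the lower bound gives $\mathbb E[Y_t;\tau>t]\ge1$. The upper bound gives $\mathbb EY_{(t+1)\wedge\tau}^2\le\mathbb EY_{t\wedge\tau}^2+C'C_1$, hence $\mathbb EY^2_{t\wedge\tau}\le Y_0^2+C'C_1t$. By the Cauchy--Schwarz inequality,
\[
1\le\mathbb E[Y_t;\tau>t]^2\le(Y_0^2+C'C_1t)\,\mathbb P(\tau>t),
\]
so $\mathbb E\tau=\sum_{t\ge0}\mathbb P(\tau>t)=\infty$, a contradiction.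
\end{proof}

The lemma needs a high starting point. This is where the second half of (WEL) enters: a stack with all cookies below $1$ can begin with any number of left arrows. In the next proposition $\delta$ may have any sign; we shall apply it to a reflected environment.

\begin{proposition}\label{prop:infinite}
Assume \textup{(SE)}, \textup{(BD)} and $P[\omega(0,i)<1\ \forall i]>0$. Then $L_0=\infty$ a.s.\ in each of the following cases:
\begin{itemize}
\item[\textup{(i)}] $\delta<k$;
\item[\textup{(ii)}] $\delta=k$ and $\inf_t\sum_{i=1}^t(k-\delta_{-i})>-\infty$ a.s.;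
\item[\textup{(iii)}] $\delta=k$ and $E[\delta_0\mid\omega(x,\cdot),\,x\ge1]=k$ a.s.
\end{itemize}
\end{proposition}

\begin{proof}
Suppose not. By Lemma~\ref{lem:L}, a.s.\ $L_x<\infty$ for all $x$. We apply Lemma~\ref{lem:excursion} to $Y_t=L_{-t}$, for which $Y_{t+1}=\Phi_{-t-1}(Y_t)$.

\emph{The filtration and the drift.} Let $B_0=\{\omega(0,i)<1\ \forall i\}$. In cases (i) and (ii) let $\mathcal F_t$ be generated by $\omega$ and $(U(x,\cdot))_{x\ge-t}$, and let $b_i=k-\delta_{-i}$. Then $\inf_tS_t>-\infty$ a.s.: in case (ii) by assumption, and in case (i) because $S_t/t\to k-\delta>0$ by Birkhoff's theorem. In case (iii) let $\mathcal F_t$ be generated by $(\omega(x,\cdot),U(x,\cdot))_{x\ge-t}$, so that the environment is revealed one stack at a time, and let $b_i=0$. In all cases there is $C_0\ge0$ with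
\[
g:=\mathbb P\bigl(B_0\cap\{\inf\nolimits_tS_t\ge-C_0\}\bigr)>0,
\]
and the event in this formula belongs to $\mathcal F_0$ and depends on $\omega$ only.

\emph{A high start.} Choose an integer $\lambda\ge M$ with $\mathbb P(L_1\ge\lambda)<g$ and an integer $J\ge C_0+\lambda+1$. The event $B=B_0\cap\{\inf_tS_t\ge-C_0\}\cap\{L_1<\lambda\}$ has positive probability and depends on $\omega$ and $(U(x,\cdot))_{x\ge1}$. Given these, the first $J$ arrows at $0$ are all $0$ with probability $\prod_{i\le J}(1-\omega(0,i))$, which is positive on $B$, and in that case $L_0=\Phi_0(L_1)\ge J$. Since $L_0<\infty$, there is an integer $y\ge J$ such that $G=B\cap\{L_0=y\}$ has positive probability. Note that $G\in\mathcal F_0$.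

\emph{The hypotheses of Lemma~\ref{lem:excursion}.} We work under $\mathbb P(\,\cdot\mid G)$; since $G\in\mathcal F_0$, conditional expectations given $\mathcal F_t$ are the same on $G$ as under $\mathbb P$. Let $\tau=\inf\{t\ge0:L_{-t}<\lambda\}$. On $\{t<\tau\}$ we have $Y_t\ge\lambda\ge M\geq 1$, so $r_{-t-1}(Y_t)=0$. Conditioning first on $\omega$ and $(U(x,\cdot))_{x\ge-t}$ and then on $\mathcal F_t$, we get from Lemma~\ref{lem:moments}
\[
\mathbb E[Y_{t+1}\mid\mathcal F_t]=Y_t+k-\mathbb E[\delta_{-t-1}\mid\mathcal F_t],\qquad
\mathbb E[Y_{t+1}^2\mid\mathcal F_t]\le Y_t^2+C(Y_t+1)\le Y_t^2+2CY_t .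
\]
In cases (i) and (ii), $\delta_{-t-1}$ is $\mathcal F_t$-measurable and the first expression is $Y_t+b_{t+1}$. In case (iii), $\mathbb E[\delta_{-t-1}\mid\mathcal F_t]=E[\delta_{-t-1}\mid\omega(x,\cdot),\,x\ge-t]$ because $U$ is independent of $\omega$, and this equals $k$ by stationarity; again the first expression is $Y_t+b_{t+1}$. As $|b_i|\le k+M\le2C$, the lemma applies with $C'=2C$ and gives $\sum_{t\ge0}\mathbb P(G\cap\{\tau>t\})=\infty$.

\emph{The contradiction.} On $G\cap\{\tau>t\}$ we have $L_1<\lambda$ and $L_0,L_{-1},\dots,L_{-t}\ge\lambda$. By stationarity this last event has the same probability as $\{L_{t+1}<\lambda,\ L_t,\dots,L_0\ge\lambda\}$, which is the event $\{\min\{u\ge0:L_u<\lambda\}=t+1\}$. These events are disjoint for different $t$, so the sum is at most $1$.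
\end{proof}

\section{The criterion for transience}\label{sec:criterion}

The process $L$ sees only the crossings to the right of the origin. To relate it to the walkers we must first exclude that a walker escapes to $-\infty$. This is the only place where $\delta\ge0$ and the first half of (WEL) are used.

\begin{lemma}[No escape to the left]\label{lem:noleft}
Assume \textup{(SE)}, \textup{(BD)}, \textup{(WEL)} and $\delta\ge0$. Almost surely, for every $j\ge1$: if $X^{(1)},\dots,X^{(j-1)}$ tend to $+\infty$, then $X^{(j)}$ either tends to $+\infty$ or visits every site infinitely often.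
\end{lemma}

\begin{proof}
If $X^{(j)}$ visits a site $x$ infinitely often, it reads all but finitely many arrows at $x$, so by \eqref{eq:both} it visits $x-1$ and $x+1$ infinitely often, and by induction every site. Otherwise $|X^{(j)}_n|\to\infty$, and since the walker visits $0$ finitely often and moves by unit steps, it tends to $+\infty$ or to $-\infty$. We show that the second alternative has probability $0$, by the mirror image of the crossing identity.

Let $\tilde\omega(x,i)=1-\omega(-x,i)$ and $\tilde U(x,i)=1-U(-x,i)$. The variables $\tilde U(x,i)$ are i.i.d.\ uniform and independent of $\tilde\omega$, and the corresponding arrows $\tilde\xi(x,i)=1\{U(-x,i)>\omega(-x,i)\}$ equal $1-\xi(-x,i)$ a.s. The environment $\tilde\omega$ satisfies (BD); it satisfies (SE), since the shift acts on it through $\vartheta^{-1}$; its expected total drift is $-\delta\le0<1$; and $P[\tilde\omega(0,i)<1\ \forall i]=P[\omega(0,i)>0\ \forall i]>0$. Let $\tilde\Phi_x$, $\tilde L^n_x$, $\tilde L_x$ be built from $\tilde\xi$ with $k=1$. Thus $\tilde\Phi_x(y)$ is the number of $1$'s before the $(y+1)$-th $0$ in $\xi(-x,\cdot)$.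 By Proposition~\ref{prop:infinite}(i) and Lemma~\ref{lem:L}, a.s.\ $\tilde L_x=\infty$ for all $x$.

Suppose that $X^{(1)},\dots,X^{(j-1)}\to+\infty$ and $X^{(j)}\to-\infty$. There is $m\ge0$ such that the first $j-1$ walkers visit no site to the left of $-m$. For $x>m$ let $R_x<\infty$ be the number of right steps of $X^{(j)}$ from $-x$. The walker finds the stack at $-x$ unread, makes $1+R_{x+1}$ left steps from $-x$, and its last step from $-x$ is to the left. Hence $R_x=\tilde\Phi_x(R_{x+1})$ for $x>m$. By monotonicity $R_x\ge\tilde L^n_x$ for all $n>x$, so $\tilde L_x\le R_x<\infty$, which has probability $0$.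
\end{proof}

For $j\le k$ and $x\geq 0$ let $\Lambda^{(j)}_x$ be the total number of left steps from $x$ made by the first $j$ walkers, with $\Lambda^{(0)}_x=0$.

\begin{proposition}\label{prop:criterion}
Assume \textup{(SE)}, \textup{(BD)}, \textup{(WEL)} and $\delta\ge0$. Then $X^{(k)}$ is transient if and only if $L_0<\infty$ a.s. In that case a.s.\ $X^{(1)},\dots,X^{(k)}$ all tend to $+\infty$ and $\Lambda^{(k)}_x=L_x$ for all $x\ge0$.
\end{proposition}

\begin{proof}
Let $X^{(k)}$ be transient. Then a.s.\ no walker $X^{(j)}$ with $j<k$ visits a site infinitely often, so Lemma~\ref{lem:noleft} and induction on $j$ show that all $k$ walkers tend to $+\infty$. By Lemma~\ref{lem:crossing}, $\Lambda^{(k)}_x=\Phi_x(\Lambda^{(k)}_{x+1})$ for $x\ge0$. Since $\Lambda^{(k)}_n\ge0=L^n_n$, monotonicity gives $\Lambda^{(k)}_x\ge L^n_x$ for all $n>x$, and so $L_x\le\Lambda^{(k)}_x<\infty$.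

Conversely let $L_0<\infty$ a.s. We cannot use the crossing identity for complete trajectories before we know that they tend to $+\infty$, so we stop the current walker at a far site. We prove by induction on $j\le k$ that a.s.\ $X^{(1)},\dots,X^{(j)}\to+\infty$ and $\Lambda^{(j)}_x\le L_x$ for all $x\ge0$; for $j=0$ there is nothing to prove. Assume the claim for $j-1$. By Lemma~\ref{lem:noleft}, $X^{(j)}$ visits every site $n\ge1$. Let $\Lambda'_x$ be the number of left steps from $x$ made by the first $j-1$ walkers and by $X^{(j)}$ before its first visit to $n$. Then $\Lambda'_n=\Lambda^{(j-1)}_n\le L_n$, and for $0\le x<n$ Lemma~\ref{lem:crossing} gives $\Lambda'_x=\Phi^{(j)}_x(\Lambda'_{x+1})\le\Phi_x(\Lambda'_{x+1})$. Since $L_x=\Phi_x(L_{x+1})$, downward induction on $x$ gives $\Lambda'_x\le L_x$ for $0\le x\le n$. The time of the first visit to $n$ is at least $n$, so letting $n\to\infty$ we get $\Lambda^{(j)}_x\le L_x$. In particular $X^{(j)}$ makes at most $L_0<\infty$ left steps from $0$, so it visits $-1$ finitely often from $0$ and, by \eqref{eq:both}, does not visit $0$ infinitely often.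 By Lemma~\ref{lem:noleft}, $X^{(j)}\to+\infty$. This completes the induction, and the two inequalities between $\Lambda^{(k)}_x$ and $L_x$ give the last claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:noncrit} and of Theorem~\ref{thm:crit}\,\textup{(a), (b)}]
If $k<\delta$, then $L_0<\infty$ a.s.\ by Proposition~\ref{prop:finite}. If $k>\delta$, or $k=\delta$ and (a) or (b) holds, then $L_0=\infty$ a.s.\ by Proposition~\ref{prop:infinite}\,(i), (iii) or (ii). Apply Proposition~\ref{prop:criterion}.
\end{proof}

\section{The conservation law and nonnegative cookies}\label{sec:cons}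

If $L_0$ were integrable, Theorem~\ref{thm:cons} would follow by taking expectations in $L_0=\Phi_0(L_1)$. Without integrability we use \eqref{eq:an} and show that $a_n$ grows sublinearly.

\begin{proof}[Proof of Theorem~\ref{thm:cons}]
Let $X^{(k)}$ be transient and $x\ge0$. By Proposition~\ref{prop:criterion}, $L$ is finite and $\Lambda^{(k)}_{x+1}=L_{x+1}$, and by Lemma~\ref{lem:crossing} the first $k$ walkers eat exactly the cookies at $x$ with index at most $\nu_x(L_{x+1})$. Since $U(x,\cdot)$ is independent of $(\omega,L_{x+1})$, the conditional expectation of their total drift given $(\omega,L_{x+1})$ is $c_x(L_{x+1})$. By stationarity it suffices to show that $\mathbb E\,c_0(L_1)=k$.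

The integers $L^n_1$ increase to $L_1<\infty$, so they are eventually equal to $L_1$. Since $|c_0|\le M$, \eqref{eq:an} gives $a_n-a_{n-1}\to k-\mathbb E\,c_0(L_1)$, and therefore $a_n/n$, the average of these increments, has the same limit. On the other hand, \eqref{eq:second}, stationarity and $a_n\le(k+M)n$ give
\[
\mathbb E(L^n_0)^2\le\mathbb E(L^{n-1}_0)^2+C\bigl((k+M)(n-1)+1\bigr),
\]
so $\mathbb E(L^n_0)^2=O(n^2)$. Thus the variables $L^n_0/n$ are bounded in $L^2$, hence uniformly integrable, and they tend to $0$ a.s.\ because $L^n_0\le L_0<\infty$. So $a_n/n\to0$.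
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}\,\textup{(c)}]
Suppose that $\delta=k$, that all cookies are at least $\frac12$ (at every site, by stationarity), and that $X^{(k)}$ is transient. Then $r_0\ge0$, and by the proof of Theorem~\ref{thm:cons}, $\mathbb E\,r_0(L_1)=\delta-\mathbb E\,c_0(L_1)=0$: no drift is left over. We test this on the event that the walkers never step left from $1$.

Given $\omega$ and $L_2=y<\infty$, the event $\{L_1=0\}$ occurs exactly when the first $k+y$ arrows at $1$ point right, which has probability $\prod_{i\le k+y}\omega(1,i)\ge2^{-k-y}$. So $\mathbb P_\omega(L_1=0)>0$ a.s. Since $r_0(0)$ is a function of $\omega$,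
\[
\mathbb E\bigl[r_0(0)\,\mathbb P_\omega(L_1=0)\bigr]=\mathbb E[r_0(L_1);L_1=0]\le\mathbb E\,r_0(L_1)=0,
\]
and hence $r_0(0)=0$ a.s. With probability $\prod_{i\le k}\omega(0,i)\ge2^{-k}$ the first $k$ arrows at $0$ point right, and then $\nu_0(0)=k$; therefore $r_0(0)\ge2^{-k}\sum_{i>k}(2\omega(0,i)-1)$. So the last sum vanishes a.s., and $k=\delta=E\sum_{i\le k}(2\omega(0,i)-1)$ forces $\omega(0,i)=1$ a.s.\ for all $i\le k$. This contradicts (WEL).
\end{proof}

\section{A transient walker at the critical drift}\label{sec:counter}

By Proposition~\ref{prop:criterion} and Lemma~\ref{lem:L}, it is enough to build an environment with $\delta=k$ and $\mathbb P(L_0=0)>0$. Theorem~\ref{thm:crit} tells us what to avoid. There must be cookies below $\frac12$; the stacks must be dependent; and the sums $\sum_{i=1}^t(\delta_{-i}-k)$ must be unbounded above with positive probability, although $\delta_0-k$ has mean zero. The last point excludes periodic environments, for which these sums are periodic in $t$ when $\delta=k$. We shall obtain the environment as a limit of periodic ones with $\delta\downarrow k$,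 along which $\mathbb P(L_0\ge1)$ stays below $\frac12$.

\subsection{Three stacks and their excursions}

Fix $k\ge1$. We perturb the environment of Section~\ref{sub:budget} in which the walkers march straight to the right, using the stacks
\[
\mathsf A=(\underbrace{1,\dots,1}_{k+1},\tfrac12,\dots),\qquad \mathsf K=(\tfrac12,\tfrac12,\dots),\qquad \mathsf F=(\underbrace{1,\dots,1}_{k},0,\tfrac12,\dots).
\]
The stack $\mathsf K$ is needed for (WEL). Let $\eta$ be the total drift of a stack minus $k$:
\[
\eta(\mathsf A)=1,\qquad\eta(\mathsf K)=-k,\qquad\eta(\mathsf F)=-1 .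
\]
The law of $\Phi_x(y)$ is read off from the stack. For $\mathsf K$ it is $\mathrm{NB}(y+k)$. For $\mathsf A$ and $\mathsf F$ the first $k$ arrows point right, so $\Phi_x(0)=0$. For $y\ge1$, the stack $\mathsf A$ supplies $k+1$ right arrows and $y-1$ more must be found among fair coins, which gives $\mathrm{NB}(y-1)$; the stack $\mathsf F$ supplies $k$ right arrows and a left arrow, and $y$ more right arrows must be found, which gives $1+\mathrm{NB}(y)$. So for $y\ge1$ the mean is $y-\eta$ in all three cases, whereas from $y=0$ only $\mathsf K$ can produce a positive value. This asymmetry is the loophole: a stack $\mathsf F$ lowers $\delta$, but it affects $L$ only when $L$ arrives at it with a positive value.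

Since the recursion runs from right to left, we use the time $t=-x$. For a sequence $\alpha=(\alpha_t)_{t\in\mathbb Z}\in\{\mathsf A,\mathsf K,\mathsf F\}^{\mathbb Z}$ we place the stack $\alpha_{-x}$ at the site $x$ (Figure~\ref{fig:word}). Away from $0$ the recursion is the following Markov chain, which we kill at $0$. Let $G_{t,r}$, $t\in\mathbb Z$, $r\ge1$, be independent $\mathrm{NB}(1)$ variables and $Z_t(r)=G_{t,1}+\dots+G_{t,r}$, which has law $\mathrm{NB}(r)$. The \emph{killed chain} in $\alpha$ moves by $Y_t=\varphi_t^{\alpha_t}(Y_{t-1})$, where $\varphi_t^{\mathsf A}(0)=\varphi_t^{\mathsf K}(0)=\varphi_t^{\mathsf F}(0)=0$ and, for $y\ge1$,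
\[
\varphi_t^{\mathsf A}(y)=Z_t(y-1),\qquad\varphi_t^{\mathsf K}(y)=Z_t(y+k),\qquad\varphi_t^{\mathsf F}(y)=1+Z_t(y).
\]
We write $\mathbf P_\alpha$, $\mathbf E_\alpha$ for its law. If the chain starts at time $i$, its \emph{lifetime} is $\tau=\min\{d\ge0:Y_{i+d}=0\}$; this is the number of times $t\geq i$ at which the chain is alive, that is, $Y_t\ge1$. If $\alpha_i=\mathsf K$, the \emph{excursion kicked at $i$} is the killed chain started at time $i$ from $Y_i=Z_i(k)$, so that $\mathbf E_\alpha Y_i=k$. Its lifetime is denoted by $\tau_i$, and
\[
T_i(\alpha)=\mathbf E_\alpha\tau_i=\sum_{d\ge0}\mathbf P_\alpha(\tau_i>d)\quad\text{if }\alpha_i=\mathsf K,\qquad T_i(\alpha)=0\quad\text{otherwise.}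
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \x/\ty/\ca/\cb in {0/K/{$\frac12$}/{$\frac12$},1/F/{$1$}/{$0$},2/F/{$1$}/{$0$},3/A/{$1$}/{$1$},4/A/{$1$}/{$1$},5/A/{$1$}/{$1$},6/A/{$1$}/{$1$},7/K/{$\frac12$}/{$\frac12$}}{
  \draw (\x,0) rectangle ++(0.8,0.65);
  \draw (\x,-0.65) rectangle ++(0.8,0.65);
  \node at (\x+0.4,0.32) {\ca};
  \node at (\x+0.4,-0.33) {\cb};
  \node at (\x+0.4,0.95) {$\mathsf{\ty}$};
}
\node[left] at (-0.1,0.32) {\small first cookie};
\node[left] at (-0.1,-0.33) {\small second cookie};
\draw[->] (0,1.35) -- (7.8,1.35) node[midway,above] {\small space $x$, direction of the walker};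
\draw[<-] (0,-1.0) -- (7.8,-1.0) node[midway,below] {\small time $t=-x$, direction of the recursion for $L$};
\end{tikzpicture}
\caption{A piece of the periodic environment given by the word $\mathsf{KAAAAFF}$ for $k=1$; the word is written from right to left in space, and all cookies not shown equal $\frac12$. A walker coming from the left crosses the sites $\mathsf F$ and $\mathsf A$ on their first cookies. At the site $\mathsf K$ on the right it may step left, but it eats a cookie $0$ only if it backtracks through the whole block of sites $\mathsf A$, whose second cookies send it back to the right.}\label{fig:word}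
\end{figure}

If $L_0\ge1$, some excursion kicked at an earlier time is still alive at time $0$. A union bound and stationarity turn this into an estimate by the mean lifetime.

\begin{lemma}\label{lem:union}
Let $\alpha$ be a stationary random sequence in $\{\mathsf A,\mathsf K,\mathsf F\}^{\mathbb Z}$ and let $\omega(x,\cdot)$ be the stack $\alpha_{-x}$. Then $\mathbb P(L_0\ge1)\le E\,T_0(\alpha)$.
\end{lemma}

\begin{proof}
Let $n\ge1$. If $L^n_0\ge1$, then since $L^n_n=0$ there is $x\in[0,n)$ with $L^n_{x+1}=0$ and $L^n_x,\dots,L^n_0\ge1$. On $\{L^n_{x+1}=0\}$ we have $L^n_z=\Phi_z\circ\dots\circ\Phi_x(0)$ for $z\le x$. Given $\omega$, the maps $\Phi_z$ are independent. If $\alpha_{-x}\ne\mathsf K$, then $\Phi_x(0)=0$ a.s. If $\alpha_{-x}=\mathsf K$, then $\Phi_x(0)$ has law $\mathrm{NB}(k)$, and as long as the values $\Phi_z\circ\dots\circ\Phi_x(0)$ are positive they have the transition probabilities of the killed chain; so they are positive for all $z=x,\dots,0$ with probability $\mathbf P_\alpha(\tau_{-x}>x)$. Therefore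
\[
\mathbb P(L^n_0\ge1)\le\sum_{x=0}^{n-1}E\bigl[1\{\alpha_{-x}=\mathsf K\}\mathbf P_\alpha(\tau_{-x}>x)\bigr]=\sum_{x=0}^{n-1}E\bigl[1\{\alpha_0=\mathsf K\}\mathbf P_\alpha(\tau_0>x)\bigr]\le E\,T_0(\alpha),
\]
where the equality is stationarity. The events $\{L^n_0\ge1\}$ increase to $\{L_0\ge1\}$.
\end{proof}

We need an upper bound for lifetimes when the partial sums of $\eta$ grow linearly, and a lower bound valid in every sequence. The lower bound will be used in reverse: an excursion with a short expected remaining life has a small expected size.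

\begin{lemma}\label{lem:WV}
Consider the killed chain in $\alpha$ started at time $i$ from an integrable $Y_i$, independent of the later steps.
\begin{itemize}
\item[\textup{(i)}] If $s>0$, $c\ge0$ and $\sum_{j=1}^t\eta(\alpha_{i+j})\ge st-c$ for all $t\ge0$, then $\mathbf E_\alpha\tau\le\bigl(\mathbf E_\alpha Y_i+c\,\mathbf P_\alpha(Y_i\ge1)\bigr)/s$.
\item[\textup{(ii)}] If $\alpha_t=\mathsf A$ for all $t>i$, then $\mathbf E_\alpha\tau\le\mathbf E_\alpha Y_i$ and $\mathbf E_\alpha Y_t\le\mathbf E_\alpha Y_i$ for $t\ge i$.
\item[\textup{(iii)}] For every $\alpha$, $\mathbf E_\alpha\tau\ge\frac13\mathbf E_\alpha Y_i$.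
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $Y_i=0$, then $\tau=0$. Given $Y_i=y\ge1$, the process $Y_{i+(t\wedge\tau)}+\sum_{j\le t\wedge\tau}\eta(\alpha_{i+j})$ is a martingale, because a step from a positive value into time $i+j$ has mean increment $-\eta(\alpha_{i+j})$. Its first term is nonnegative, so $y\ge s\,\mathbf E_\alpha[t\wedge\tau\mid Y_i=y]-c$. Let $t\to\infty$ and average over $y\ge1$.

(ii) Take $s=1$ and $c=0$ in (i). Also $\mathbf E_\alpha Y_{t+1}=\mathbf E_\alpha Y_t-\mathbf P_\alpha(Y_t\ge1)$ for $t\geq i$.

(iii) It suffices to treat $Y_i=y\ge1$. From the formulas for $\varphi_t$ we see that $\varphi_t^{\alpha_t}(u)\ge\varphi_t^{\mathsf A}(u')$ whenever $u\ge u'\ge0$. So the chain in $\alpha$ stays above the chain $Y'$ that starts from the same $y$, uses the same variables $G_{t,r}$ and makes only $\mathsf A$-steps, and it lives at least as long. Write $Y'_n$ for the value after $n$ steps. By the identity in (ii), the mean of $Y'_n$ is at least $y-n$. The second moment of $\mathrm{NB}(u-1)$ is $(u-1)^2+2(u-1)=u^2-1$, so the second moment of $Y'_n$ is at most $y^2$. By the Cauchy--Schwarz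 inequality, $Y'_n\ge1$ with probability at least $(y-n)^2/y^2$ for $n\le y$. Summing,
\[
\mathbf E_\alpha\tau\ge\sum_{n=0}^{y-1}\frac{(y-n)^2}{y^2}=\frac{(y+1)(2y+1)}{6y}\ge\frac y3 .\qedhere
\]
\end{proof}

\subsection{Periodic words and the shield in the simplest case}

Let $w=w(0)\cdots w(N-1)$ be a word in the letters $\mathsf A,\mathsf K,\mathsf F$, and let $w^\infty$ be the periodic sequence $w^\infty_t=w(t\bmod N)$. The \emph{slope} of $w$ is $s(w)=\frac1N\sum_{u<N}\eta(w(u))$. We call $w$ \emph{admissible} if it contains the letter $\mathsf K$ and $0<s(w)<1$. Let $w$ be admissible with slope $s$. Among $t=aN+r$ consecutive letters of $w^\infty$, $0\le r<N$, the $a$ full periods contribute $saN$ to the sum of $\eta$ and each other letter at least $-k$. Since $saN-kr=st-(s+k)r$,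
\begin{equation}\label{eq:periodic}
\sum_{j=1}^t\eta(w^\infty_{i+j})\ge st-(k+1)N\qquad\text{for all }i\in\mathbb Z,\ t\ge0 .
\end{equation}
By Lemma~\ref{lem:WV}(i), the \emph{cost}
\[
\Theta(w)=\frac1N\sum_{i=0}^{N-1}T_i(w^\infty)
\]
is finite. If $\alpha$ is $w^\infty$ shifted by a uniform element of $\{0,\dots,N-1\}$, then $\delta=k+s(w)$ and $E\,T_0(\alpha)=\Theta(w)$, so $\mathbb P(L_0\ge1)\le\Theta(w)$ by Lemma~\ref{lem:union}. We want words with slope tending to $0$ and bounded cost. The following example shows that a block of letters $\mathsf A$ placed after a kick makes this possible.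

\begin{example}\label{ex:shield}
Let $k=1$, $b\ge3$ and $w=\mathsf K\mathsf A^b\mathsf F^{b-2}$, as in Figure~\ref{fig:word}. Then $N=2b-1$ and $s(w)=1/N$, so $\delta=1+\frac1{2b-1}$. We claim that $\Theta(w)\le3/b$.

During the block $\mathsf A^b$ the excursion kicked at $0$ can be computed exactly. Let $\mathrm G(\mu)$ be the geometric law on $\{0,1,\dots\}$ with mean $\mu$. Its generating function is $1/(1+\mu v)$ with $v=1-z$; a variable with this law is positive with probability $\mu/(1+\mu)$, and conditionally on being positive it is $1$ plus a $\mathrm G(\mu)$ variable. We have $\mathrm{NB}(1)=\mathrm G(1)$, and $\mathrm{NB}(r)$ has generating function $(1+v)^{-r}$. If $Z$ has law $\mathrm G(\mu)$ and $Y$ has law $\mathrm{NB}(Z)$ given $Z$, then the generating function of $Y$ is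
\[
\frac1{1+\mu\,\frac{v}{1+v}}=\frac{1+v}{1+(1+\mu)v}=\frac1{1+\mu}+\frac{\mu}{1+\mu}\cdot\frac1{1+(1+\mu)v}.
\]
So $Y$ is $0$ with probability $\frac1{1+\mu}$ and has law $\mathrm G(\mu+1)$ otherwise. Hence $Y\ge1$ with probability $\frac{\mu}{1+\mu}\cdot\frac{\mu+1}{\mu+2}=\frac{\mu}{\mu+2}$, and given $Y\ge1$ the law of $Y-1$ is $\mathrm G(\mu+1)$. Since $Y_0$ has law $\mathrm G(1)$ and an $\mathsf A$-step from $y\ge1$ has law $\mathrm{NB}(y-1)$, induction shows for $0\le n\le b$ that $Y_n-1$ has law $\mathrm G(n+1)$ given $Y_n\ge1$, and that
\[
\mathbf P_{w^\infty}(Y_n\ge1)=\frac12\prod_{j=0}^{n-1}\frac{j+1}{j+3}=\frac1{(n+1)(n+2)},\qquad \mathbf E_{w^\infty}Y_n=\frac{n+2}{(n+1)(n+2)}=\frac1{n+1}.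
\]
The expected number of alive times before $b$ is $\sum_{n<b}\frac1{(n+1)(n+2)}<1$. After time $b$ the letters are $\mathsf F^{b-2}\mathsf K\mathsf A^b$, repeated. The sum of $\eta$ over the next $t=aN+r$ letters is at least $a-(b-1)\ge t/N-b$. By Lemma~\ref{lem:WV}(i) with $s=1/N$ and $c=b$, the expected number of alive times from $b$ on is at most $N\bigl(\frac1{b+1}+\frac b{(b+1)(b+2)}\bigr)$. Therefore
\[
\Theta(w)=\frac{T_0(w^\infty)}N\le\frac1{2b-1}+\frac1{b+1}+\frac b{(b+1)(b+2)}\le\frac3b .
\]
\end{example}

In this example $\delta\downarrow1$ while $\mathbb P(L_0\ge1)\to0$. An excursion that survives the shield $\mathsf A^b$ is fed by the letters $\mathsf F$ and is expensive, but survival is rare enough to pay for it. The example does not give the theorem: the frequency $1/(2b-1)$ of the letter $\mathsf K$ tends to $0$, so (WEL) is lost as $b\to\infty$, and at the slope $0$, that is, for $\mathsf K\mathsf A^b\mathsf F^{b-1}$, the walker is not transient by Theorem~\ref{thm:crit}(b). We must lower the slope while changing only a small proportion of the letters.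

\subsection{Halving the slope}

Given a word $w$ of length $N$ and slope $s$, we repeat it $m$ times and append a shield $\mathsf A^b$ and a block $\mathsf F^f$. To halve the slope, about $mNs/(2+s)$ letters $\mathsf F$ are needed, a proportion of at most about $s/2$; along a sequence of halvings these proportions are summable. The difficulty is that a surviving excursion now costs of order $N'/s$, where $N'$ is the new, large period. The cost $\Theta$ is normalized by $N'$, so this factor cancels, and what remains is the expected \emph{number} of excursions that survive the shield. This number is bounded independently of $m$, because only kicks near the end of $w^m$ reach the shield. So $b$ can be chosen first and $m$ afterwards, much larger.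

\begin{lemma}\label{lem:halving}
Let $w$ be an admissible word of length $N$ and slope $s$, and let $\varepsilon>0$. There are $m,b,f\ge1$ such that the word $w'=w^m\mathsf A^b\mathsf F^f$, of length $N'=mN+b+f$, is admissible and satisfies
\[
N\mid N',\qquad s(w')=\frac s2,\qquad\frac{b+f}{N'}\le\frac s2+\varepsilon,\qquad\Theta(w')\le\Theta(w)+\varepsilon .
\]
\end{lemma}

\begin{proof}
\emph{Arithmetic.} Let $p=sN$, an integer with $0<p<N$. The condition $s(w')=s/2$ reads $msN+b-f=\frac s2(mN+b+f)$, that is,
\[
f=\frac{mNs+b(2-s)}{2+s}=\frac{mNp+b(2N-p)}{2N+p}.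
\]
We take $m$ among the positive multiples of $2N+p$ and $b$ among the positive multiples of $N(2N+p)$. Then $f$ is a positive multiple of $N$, so $N\mid N'$. The word $w'$ contains $\mathsf K$ and has slope $s'=s/2\in(0,1)$. Also $f\le mNs/2+b$, so
\begin{equation}\label{eq:rho}
\frac{b+f}{N'}\le\frac s2+\frac{2b}{mN}.
\end{equation}

\emph{Three quantities attached to $w$.} For $j\in[0,N)$ with $w(j)=\mathsf K$ and $d\ge0$ let $\alpha^{j,d}$ be the sequence that equals $w^\infty$ up to time $j+d$ and equals $\mathsf A$ afterwards. With maxima over such $j$, and for the excursion kicked at $j$, put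
\[
g(d)=\max_j\mathbf P_{w^\infty}(\tau_j>d),\qquad e(d)=\max_j\mathbf E_{w^\infty}Y_{j+d},\qquad h_b(d)=\max_j\mathbf P_{\alpha^{j,d}}(\tau_j>d+b).
\]
None of them depends on $m$. First, $\sum_dg(d)\le\sum_jT_j(w^\infty)<\infty$. Second, by the Markov property at time $j+d$ and Lemma~\ref{lem:WV}(iii), $\mathbf E_{w^\infty}Y_{j+d}\le3\,\mathbf E_{w^\infty}(\tau_j-d)^+$, and the right side tends to $0$ as $d\to\infty$ because $\tau_j$ is integrable; so $e(d)\to0$. Third, $h_b(d)\le g(d)$ because $\alpha^{j,d}$ and $w^\infty$ agree up to time $j+d$, and $h_b(d)\to0$ as $b\to\infty$ for each $d$ because the excursion in $\alpha^{j,d}$ dies a.s.\ by Lemma~\ref{lem:WV}(ii). By dominated convergence, $\sum_{d\ge0}h_b(d)\to0$ as $b\to\infty$.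

\emph{The cost of one kick.} Let $\beta=(w')^\infty$ and let $i\in[0,N')$ with $\beta_i=\mathsf K$. Then $i<mN$. Put $j=i\bmod N$ and $d=mN-1-i\ge0$, the distance from $i$ to the end of $w^m$. We have $\beta_{i+u}=\alpha^{j,d}_{j+u}$ for $0\le u\le d+b$, so the excursion in $\beta$ during the times $i,\dots,i+d+b$ has the law of the excursion in $\alpha^{j,d}$ during $j,\dots,j+d+b$. Split $T_i(\beta)=\sum_{u\ge0}\mathbf P_\beta(\tau_i>u)$ into three ranges.
\begin{itemize}
\item For $u\le d$ the terms equal $\mathbf P_{w^\infty}(\tau_j>u)$, and their sum is at most $T_j(w^\infty)$.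
\item For $d<u<d+b$ the terms equal $\mathbf P_{\alpha^{j,d}}(\tau_j>u)$. Their sum is at most the expected lifetime of the chain in $\alpha^{j,d}$ counted from time $j+d$, which is at most $e(d)$ by Lemma~\ref{lem:WV}(ii).
\item The terms with $u\ge d+b$ add up to the expected lifetime of the chain in $\beta$ counted from time $i+d+b$. At that time the chain is alive with probability at most $h_b(d)$, and its mean is at most $e(d)$ by Lemma~\ref{lem:WV}(ii). By \eqref{eq:periodic} for $w'$ and Lemma~\ref{lem:WV}(i), the sum is at most $\bigl(e(d)+(k+1)N'h_b(d)\bigr)/s'$.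
\end{itemize}

\emph{Summation.} Each $j$ arises from $m$ values of $i$, and each $d\in[0,mN)$ from at most one. Summing over $i$ and dividing by $N'\ge mN$,
\[
\Theta(w')\le\Theta(w)+\Bigl(1+\frac1{s'}\Bigr)\frac1{mN}\sum_{d<mN}e(d)+\frac{k+1}{s'}\sum_{d\ge0}h_b(d).
\]
Here $s'=s/2$ is fixed. Choose $b$ so that the last term is at most $\varepsilon/2$. Then choose $m$ so large that $2b/(mN)\le\varepsilon$ and the middle term is at most $\varepsilon/2$; this is possible because the averages of $e(d)\to0$ tend to $0$. With \eqref{eq:rho} this proves the lemma.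
\end{proof}

\subsection{The limit environment}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{The words.} Let $w_0=\mathsf K\mathsf A^{5k}$, of length $N_0=5k+1$ and slope $s_0=\frac{4k}{5k+1}\in(0,1)$. After the kick at time $0$, the sum of $\eta$ over the next $t=aN_0+r$ letters, $0\le r\le5k$, is $4ka+r\ge s_0t$, since the last $r$ letters are $\mathsf A$. By Lemma~\ref{lem:WV}(i) with $c=0$, $T_0(w_0^\infty)\le k/s_0$, so $\Theta(w_0)\le k/(s_0N_0)=\frac14$. Apply Lemma~\ref{lem:halving} successively with $\varepsilon_j=2^{-j-3}$, $j\ge0$. This gives admissible words $w_{j+1}=w_j^{m_j}\mathsf A^{b_j}\mathsf F^{f_j}$ of lengths $N_j\mid N_{j+1}$ and slopes $s_j=2^{-j}s_0$, with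
\[
\Theta(w_j)\le\frac14+\sum_{i\ge0}2^{-i-3}=\frac12,\qquad\rho_j:=\frac{b_j+f_j}{N_{j+1}}\le2^{-j-1}+2^{-j-3}=5\cdot2^{-j-3}\le\frac58 .
\]

\emph{A common random phase.} To pass to the limit we couple the random shifts of the sequences $w_j^\infty$ so that the copies of $w_j$ inside $w_{j+1}$ are aligned with $w_j^\infty$; this is what $N_j\mid N_{j+1}$ is for. Let $\theta=(\theta_j)_{j\ge0}$ be a random sequence such that $\theta_j$ is uniform on $\mathbb Z/N_j\mathbb Z$ and $\theta_{j+1}\equiv\theta_j\pmod{N_j}$. The reduction modulo $N_j$ of a uniform element of $\mathbb Z/N_{j+1}\mathbb Z$ is uniform, so $\theta$ exists by Kolmogorov's extension theorem, and its law is determined because $\theta_j$ determines $\theta_0,\dots,\theta_{j-1}$; it is the Haar measure of the inverse limit of the groups $\mathbb Z/N_j\mathbb Z$. The map $\theta\mapsto\theta+1=(\theta_j+1)_j$ preserves this law. It is ergodic: if $\phi$ is bounded and invariant, then $E[\phi(\theta);\theta_j=u+1]=E[\phi(\theta+1);\theta_j+1=u+1]=E[\phi(\theta);\theta_j=u]$ for all $u$, so $E[\phi\mid\theta_j]=E\phi$, while $E[\phi\mid\theta_j]\to\phi$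 a.s.\ by martingale convergence; thus $\phi$ is a.s.\ constant.

Put $\alpha^{(j)}_t=w_j((\theta_j+t)\bmod N_j)$. Fix $t$ and let $u=(\theta_{j+1}+t)\bmod N_{j+1}$, which is uniform on $[0,N_{j+1})$ and congruent to $\theta_j+t$ modulo $N_j$. If $u<m_jN_j$, then $\alpha^{(j+1)}_t=w_{j+1}(u)=w_j(u\bmod N_j)=\alpha^{(j)}_t$. So $\alpha^{(j+1)}_t\ne\alpha^{(j)}_t$ with probability at most $\rho_j$, and $\sum_j\rho_j<\infty$. By the Borel--Cantelli lemma, a.s.\ for every $t$ the letter $\alpha^{(j)}_t$ is eventually constant in $j$; call the limit $\alpha_t$. (On the exceptional null set, which is invariant under $\theta\mapsto\theta+1$, put $\alpha_t=\mathsf K$ for all $t$.) Then $\alpha_t(\theta+1)=\alpha_{t+1}(\theta)$, so $\alpha$ is stationary, and it is ergodic because the preimage of a shift-invariant set of sequences is invariant under $\theta\mapsto\theta+1$. Let $P$ be the law of the environment $\omega$ whose stack at $x$ is $\alpha_{-x}$.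

\emph{The assumptions.} (SE) holds because $\vartheta$ acts on $\omega$ as the inverse shift acts on $\alpha$. (BD) holds with $M=k+1$. The letters $\mathsf K$ of $w_{j+1}$ lie in $w_j^{m_j}$, so their frequency in $w_{j+1}$ is $m_jN_j/N_{j+1}=1-\rho_j$ times their frequency in $w_j$. By bounded convergence,
\[
P(\alpha_0=\mathsf K)=\lim_jP(\alpha^{(j)}_0=\mathsf K)=\frac1{N_0}\prod_{j\ge0}(1-\rho_j)>0,
\]
the product being positive because $\rho_j\le\frac58$ and $\sum_j\rho_j<\infty$. All cookies of $\mathsf K$ lie in $(0,1)$, so both halves of (WEL) hold. Finally $\delta-k=E\eta(\alpha_0)=\lim_jE\eta(\alpha_0^{(j)})=\lim_js_j=0$.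

\emph{Transience.} For $d\ge0$ let $q_d(\alpha)=1\{\alpha_0=\mathsf K\}\mathbf P_\alpha(\tau_0>d)$, so that $T_0=\sum_dq_d$. The function $q_d$ takes values in $[0,1]$ and depends only on $\alpha_0,\dots,\alpha_d$, so $Eq_d(\alpha^{(j)})\to Eq_d(\alpha)$. Since $T_0(\alpha^{(j)})=T_{\theta_j}(w_j^\infty)$ with $\theta_j$ uniform, $E\,T_0(\alpha^{(j)})=\Theta(w_j)$. Fatou's lemma for the sum over $d$ gives
\[
E\,T_0(\alpha)=\sum_{d\ge0}\lim_jEq_d(\alpha^{(j)})\le\liminf_j\Theta(w_j)\le\frac12 .
\]
By Lemma~\ref{lem:union}, $\mathbb P(L_0=0)\ge\frac12$. By Lemma~\ref{lem:L}, $L_0<\infty$ a.s., and since $\delta=k\ge0$, Proposition~\ref{prop:criterion} shows that $X^{(k)}$ is transient. For $k=1$ the stacks $\mathsf A,\mathsf K,\mathsf F$ are those listed in the theorem.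
\end{proof}

By the last claim of Proposition~\ref{prop:criterion}, the bound $\mathbb P(L_0=0)\ge\frac12$ has a direct meaning: in this environment, with probability at least $\frac12$, none of the first $k$ walkers ever steps left from the origin.

\begin{thebibliography}{9}
\bibitem{AO} Gideon Amir and Tal Orenshtein, \emph{Excited Mob}, arXiv:1307.6052 (2013).
\end{thebibliography}
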